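\title{Uniform Banach fields are nonarchimedean fields}

\begin{abstract}
A Banach field is a field that is complete for a submultiplicative nonarchimedean norm. It is uniform if the norm is equivalent, up to constant factors, to its spectral seminorm. We prove that the topology of every uniform Banach field is defined by a multiplicative norm, which answers a question posed by Kedlaya; no base field is assumed. The proof shows that, outside the discrete case, all points of the Berkovich spectrum are powers of one another: two inequivalent points allow one to construct, as a limit, a nonzero element whose valuations over the spectrum are unbounded. We also obtain a criterion for arbitrary Banach fields, a description of the spectrum, and a criterion for the completion of a field under a power-multiplicative norm to be a field.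
\end{abstract}

\section{Introduction}

All rings are commutative with $1$. A \emph{norm} on a ring $A$ is a function $|\cdot|\colon A\to[0,\infty)$ such that $|x|=0$ if and only if $x=0$, and
\[
|-x|=|x|,\qquad |x+y|\le\max\{|x|,|y|\},\qquad |xy|\le|x|\,|y|
\]
for all $x,y\in A$. Thus all our norms are nonarchimedean and submultiplicative. A norm is \emph{multiplicative} if $|xy|=|x|\,|y|$ for all $x,y$, and \emph{power-multiplicative} if $|x^n|=|x|^n$ for all $x$ and all $n\ge1$. A \emph{Banach ring} is a ring with a fixed norm for which the metric $|x-y|$ is complete, and a \emph{Banach field} is a Banach ring whose underlying ring is a field. A \emph{nonarchimedean field} is a field that is complete for a multiplicative norm. We say that a Banach field $A$ \emph{is a nonarchimedean field} if its topology can be defined by a multiplicative norm under which $A$ is complete.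

For a multiplicative norm the size of $x^{-1}$ is determined by the size of $x$, and valuation theory applies. In a Banach field every nonzero element has an inverse, but the axioms give only $|x^{-1}|\ge|1|/|x|$. One may ask whether invertibility and completeness together already force the valuation-theoretic picture. They do not: it is known that a Banach field need not be a nonarchimedean field, and the known counterexamples fail to be uniform in the following sense. The \emph{spectral seminorm}
\[
|x|_{\mathrm{sp}}=\lim_{n\to\infty}|x^n|^{1/n}
\]
measures the growth rate of the powers of $x$ and satisfies $|x|_{\mathrm{sp}}\le|x|$. The Banach ring $A$ is \emph{uniform} if there is a constant $c>0$ with $|x|\le c\,|x|_{\mathrm{sp}}$ for all $x\in A$. Replacing the norm by one that is bounded above and below by constant multiples of it does not change $|\cdot|_{\mathrm{sp}}$, since the constants disappear under $n$-th roots, and so does not affect uniformity. A power-multiplicative norm equals its spectral seminorm, so nonarchimedean fields are uniform. The following is posed as an open question in Kedlaya's paper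 \cite{Kedlaya}, in full generality, that is, not only for Banach algebras over a nonarchimedean field.

\begin{quote}
\emph{Is every uniform Banach field a nonarchimedean field?}
\end{quote}

The first example explains why the question concerns the topology and not the norm.

\begin{example}\label{ex:two}
Let $K$ be a field complete for a nontrivial multiplicative norm $|\cdot|_0$, such as $\mathbb{Q}_p$, and let $0<c_1\le c_2$. Put
\[
\|x\|=\max\bigl(|x|_0^{c_1},|x|_0^{c_2}\bigr).
\]
Each $|\cdot|_0^{c_i}$ is a multiplicative norm, so $\|\cdot\|$ is a power-multiplicative norm. It has the same null sequences as $|\cdot|_0$, so it defines the same topology and is complete (Lemma~\ref{lem:top} below). Hence $(K,\|\cdot\|)$ is a uniform Banach field. Let $c_1<c_2$. If $0<|\varpi|_0<1$, then $\|\varpi\|\,\|\varpi^{-1}\|=|\varpi|_0^{c_1-c_2}>1$, so $\|\cdot\|$ is not multiplicative. It is not even equivalent up to constants to a multiplicative norm $\mu$: the inequalities $C^{-1}\mu\le\|\cdot\|\le C\mu$, applied to $x^n$, give $\|x\|=\mu(x)$ after taking $n$-th roots.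
\end{example}

Candidates for the multiplicative norm are easy to find. A \emph{multiplicative seminorm} on a Banach ring $A$ is a function $\alpha\colon A\to[0,\infty)$ with $\alpha(0)=0$, $\alpha(1)=1$, $\alpha(xy)=\alpha(x)\alpha(y)$ and $\alpha(x+y)\le\alpha(x)+\alpha(y)$; it is \emph{bounded} if $\alpha\le C|\cdot|$ for some constant $C$. The set $\mathcal{M}(A)$ of bounded multiplicative seminorms is the \emph{spectrum} of $A$, and the spectral seminorm is the maximum of its points (Theorem~\ref{thm:berk}). A uniform ring thus behaves like a ring of functions on $\mathcal{M}(A)$ with the supremum norm, and in a field a nonzero function vanishes nowhere. If the spectrum contains two really different points, one expects to find by approximation a function that vanishes at one of them and not at the other. This suggests that the points of $\mathcal{M}(A)$ are all powers of one another, as they turn out to be in Example~\ref{ex:two}, and that the answer is yes. The approximation is easy when the two points can be separated by a gap; the issue is whether it survives when they are joined by a continuum of other points.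 It does.

\begin{theorem}\label{thm:main}
Every uniform Banach field $A$ is a nonarchimedean field: its topology is defined by a multiplicative nonarchimedean norm under which $A$ is complete. The trivial norm is allowed; it occurs exactly when $A$ is discrete.
\end{theorem}

The proof determines the spectrum and shows that, outside the discrete case, the spectral norm always has the shape seen in Example~\ref{ex:two}.

\begin{theorem}\label{thm:structure}
Let $A$ be a non-discrete uniform Banach field. Then there are a multiplicative nonarchimedean norm $|\cdot|_0$ defining the topology of $A$ and real numbers $0<c_1\le c_2$ such that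
\[
|x|_{\mathrm{sp}}=\max\bigl(|x|_0^{c_1},|x|_0^{c_2}\bigr)\quad(x\in A),\qquad \mathcal{M}(A)=\{|\cdot|_0^{c}: c_1\le c\le c_2\}.
\]
All pairs $0<c_1\le c_2$ occur. The spectral norm is multiplicative if and only if $c_1=c_2$, if and only if $|\varpi^{-1}|_{\mathrm{sp}}=|\varpi|_{\mathrm{sp}}^{-1}$ for one (equivalently, every) $\varpi\ne0$ with $|\varpi|_{\mathrm{sp}}<1$.
\end{theorem}

A subset of a Banach ring $A$ is \emph{bounded} if the norm is bounded on it, and $A^\circ$ denotes the set of \emph{power-bounded} elements, those $x$ for which $\{x^n:n\ge1\}$ is bounded.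

\begin{theorem}\label{thm:criterion}
A Banach field $A$, uniform or not, is a nonarchimedean field if and only if it is discrete or $A^\circ$ is bounded.
\end{theorem}

\begin{theorem}\label{thm:completion}
Let $F$ be a field with a power-multiplicative nonarchimedean norm. The completion of $F$ is a field if and only if the topology of $F$ is defined by a multiplicative nonarchimedean norm.
\end{theorem}

Section~\ref{sec:prelim} reduces Theorem~\ref{thm:main} to the statement that certain normalized valuations coincide (Proposition~\ref{prop:key}). Section~\ref{sec:examples} shows the approximation argument on two examples, Sections~\ref{sec:close} and~\ref{sec:raise} prove the proposition, and Section~\ref{sec:further} proves the other three theorems.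

\section{From the norm to a family of valuations}\label{sec:prelim}

\subsection{Norms and the spectral seminorm}

\begin{lemma}\label{lem:top}
Two norms on a ring define the same topology if and only if they have the same null sequences. In that case they have the same Cauchy sequences, and the ring is complete for one if and only if it is complete for the other.
\end{lemma}

\begin{proof}
A metric topology is determined by its convergent sequences, and $x_k\to x$ means that $(x_k-x)$ is a null sequence. By the ultrametric inequality, $|x_l-x_k|\le\max_{k\le i<l}|x_{i+1}-x_i|$, so $(x_k)$ is Cauchy if and only if $(x_{k+1}-x_k)$ is a null sequence.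
\end{proof}

\begin{lemma}\label{lem:sp}
Let $A$ be a nonzero Banach ring, uniform or not. Then $|x|_{\mathrm{sp}}\le|x|$, $|1|_{\mathrm{sp}}=1$, $|-x|_{\mathrm{sp}}=|x|_{\mathrm{sp}}$, and
\[
|xy|_{\mathrm{sp}}\le|x|_{\mathrm{sp}}|y|_{\mathrm{sp}},\qquad |x^n|_{\mathrm{sp}}=|x|_{\mathrm{sp}}^n,\qquad |x+y|_{\mathrm{sp}}\le\max\{|x|_{\mathrm{sp}},|y|_{\mathrm{sp}}\}.
\]
If $|x|_{\mathrm{sp}}<1$, then $|x^n|\to0$.
\end{lemma}

\begin{proof}
Since $|x^{m+n}|\le|x^m|\,|x^n|$, the limit defining $|x|_{\mathrm{sp}}$ exists and equals $\inf_n|x^n|^{1/n}\le|x|$; this is the standard fact on subadditive sequences, applied to $\log|x^n|$. The next four assertions follow from $|1|^{1/n}\to1$, from $|(-x)^n|=|x^n|$, from $|(xy)^n|\le|x^n|\,|y^n|$, and from computing the limit along the multiples of $n$. For the ultrametric inequality, let $\varepsilon>0$ and $r=\max\{|x|_{\mathrm{sp}},|y|_{\mathrm{sp}}\}+\varepsilon$. We have $|x^i|\le r^i$ and $|y^i|\le r^i$ for all large $i$, so there is $C$ with $|x^i|\le Cr^i$ and $|y^i|\le Cr^i$ for all $i\ge0$. For a positive integer $m$ we have $|mz|=|z+\dots+z|\le|z|$, so the binomial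 formula gives
\[
|(x+y)^n|\le\max_{0\le i\le n}|x^i|\,|y^{n-i}|\le C^2r^n .
\]
Take $n$-th roots, let $n\to\infty$, and then $\varepsilon\to0$. Finally, if $|x|_{\mathrm{sp}}<r<1$, then $|x^n|\le r^n$ for large $n$.
\end{proof}

\subsection{The spectrum}

Give $\mathcal{M}(A)$ the weakest topology for which all evaluations $\alpha\mapsto\alpha(x)$ are continuous. The following theorem is the only published result that we use.

\begin{theorem}[{\cite[Theorems 1.2.1 and 1.3.1]{Berkovich}}]\label{thm:berk}
Let $(A,\|\cdot\|)$ be a nonzero Banach ring with $\|1\|=1$. Then $\mathcal{M}(A)$ is nonempty, compact and Hausdorff, and $\lim_n\|x^n\|^{1/n}=\max_{\alpha\in\mathcal{M}(A)}\alpha(x)$ for all $x\in A$.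
\end{theorem}

Let $A$ be a uniform Banach field and write $\|x\|=|x|_{\mathrm{sp}}$. By Lemma~\ref{lem:sp} and uniformity, $\|\cdot\|$ is a power-multiplicative norm with $\|1\|=1$ that is equivalent up to constants to the given one. So it defines the topology of $A$, it is complete, and a multiplicative seminorm is bounded for it exactly when it is bounded for the given norm. Put $X=\mathcal{M}(A)$. Theorem~\ref{thm:berk} gives
\begin{equation}\label{eq:max}
\|x\|=\max_{\alpha\in X}\alpha(x);
\end{equation}
in particular $\alpha\le\|\cdot\|$ for every $\alpha\in X$.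

Every $\alpha\in X$ is a multiplicative norm. Indeed, $\alpha(-1)=1$ because $\alpha(-1)^2=1$. For a positive integer $m$ we have $\alpha(m\cdot1)\le\|m\cdot1\|\le1$, so the binomial formula gives $\alpha(x+y)^n\le(n+1)\max\{\alpha(x),\alpha(y)\}^n$ for all $n$, and taking $n$-th roots shows that $\alpha$ is ultrametric. Finally, since $A$ is a field, $\alpha(x)\alpha(x^{-1})=1$ and hence $\alpha(x)>0$ for $x\ne0$.

\subsection{Normalized valuations}

If no $x\neq0$ has $\|x\|<1$, then $\{0\}$ is an open ball and $A$ is discrete. Conversely, if $\varpi\ne0$ and $\|\varpi\|<1$, then the nonzero elements $\varpi^n$ tend to $0$ and $A$ is not discrete. Suppose from now on that $A$ is not discrete, and fix such an element $\varpi$.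

In Example~\ref{ex:two} the spectrum contains all $|\cdot|_0^c$ with $c_1\le c\le c_2$, so we cannot hope to show that $X$ is a point. We therefore rescale each point so that powers of one another become equal. For $\alpha\in X$ we have $0<\alpha(\varpi)\le\|\varpi\|<1$, and we put
\[
v_\alpha(x)=\frac{\log\alpha(x)}{\log\alpha(\varpi)}\quad(x\ne0),\qquad v_\alpha(0)=+\infty ,
\]
so that $\alpha(x)=\alpha(\varpi)^{v_\alpha(x)}$ and $v_\alpha(\varpi)=1$. Each $v=v_\alpha$ is a \emph{real valuation}: it is finite on $A^\times$, $v(xy)=v(x)+v(y)$, and $v(x+y)\ge\min\{v(x),v(y)\}$. Recall that equality holds in the last relation when $v(x)\ne v(y)$. In particular $v(u-1)=\min\{v(u),0\}$ if $v(u)\ne0$, and $v(u-1)>0$ forces $v(u)=0$.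

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] For $x\ne0$ the function $\alpha\mapsto v_\alpha(x)$ is continuous on $X$; hence it is bounded and attains its maximum.
\item[(b)] If $\inf_{\alpha}v_\alpha(w_k)\to+\infty$, then $w_k\to0$. If $\inf_\alpha v_\alpha(y_{k+1}-y_k)\to+\infty$, then $(y_k)$ converges in $A$.
\item[(c)] If $y_k\to y$ in $A$, then $v_\alpha(y_k)\to v_\alpha(y)$ in $\mathbb{R}\cup\{+\infty\}$ for every $\alpha\in X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The functions $\alpha\mapsto\alpha(x)>0$ and $\alpha\mapsto\alpha(\varpi)\in(0,1)$ are continuous, and $X$ is compact.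
(b) If $v_\alpha(w)\ge N\ge0$ for all $\alpha$, then $\alpha(w)\le\alpha(\varpi)^N\le\|\varpi\|^N$ for all $\alpha$, so $\|w\|\le\|\varpi\|^N$ by \eqref{eq:max}. This gives the first claim, and the second follows because a sequence whose successive differences tend to $0$ is Cauchy.
(c) We have $|\alpha(y_k)-\alpha(y)|\le\alpha(y_k-y)\le\|y_k-y\|\to0$.
\end{proof}

For $x\in A^\times$ we write
\[
\sigma(x)=\max_{\alpha\in X}v_\alpha(x).
\]
Part (b) says that the \emph{smallest} valuation controls convergence. The \emph{largest} valuation $\sigma(x)=-\min_\alpha v_\alpha(x^{-1})$ controls the size of the inverse, and its finiteness for every $x\neq0$ is the form in which we use that $A$ is a field.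

\begin{proposition}\label{prop:key}
Let $A$ be a non-discrete uniform Banach field and let $\varpi\ne0$ with $\|\varpi\|<1$. Then $v_\alpha=v_\beta$ for all $\alpha,\beta\in X$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:key}]
If $A$ is discrete, its topology is defined by the trivial norm ($|x|_0=1$ for $x\neq0$), which is multiplicative and complete. Conversely, the trivial norm defines the discrete topology, and a nontrivial multiplicative norm does not, since it has an element with $0<|x|_0<1$ whose powers tend to $0$. If $A$ is not discrete, let $v$ be the common value of the $v_\alpha$ and put $|x|_0=2^{-v(x)}$, a multiplicative norm. If $v(x_k)\to\infty$, then $x_k\to0$ by Lemma~\ref{lem:facts}(b), and if $x_k\to0$, then $v(x_k)\to\infty$ by Lemma~\ref{lem:facts}(c). By Lemma~\ref{lem:top}, $|\cdot|_0$ defines the topology of $A$ and is complete.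
\end{proof}

The discrete case has to be set aside, because there the spectrum can contain inequivalent points.

\begin{example}\label{ex:Q}
On $\mathbb{Q}$ put $\|x\|=\sup_p|x|_p$, the supremum over all primes. For $x\ne0$ we have $|x|_p=1$ for almost all $p$, so $1\le\|x\|<\infty$. This is a power-multiplicative norm whose Cauchy sequences are eventually constant. Thus $\mathbb{Q}$ is a discrete uniform Banach field whose spectrum contains all $p$-adic absolute values.
\end{example}

\section{Cut-off elements: two examples}\label{sec:examples}

Suppose that Proposition~\ref{prop:key} fails, so that some $x\in A^\times$ has different valuations at two points of $X$. We look for a limit $y$ of elements of $A$ that has finite valuation at one point, so that $y\neq0$, but whose valuations are not bounded on $X$. The elements at hand are $x$ and $\varpi$, and a monomial in them compares the valuation of $x$ with a rational number. Let $a\ge1$ and $b$ be integers, and put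
\[
s=\frac ba,\qquad u=x^a\varpi^{-b},\qquad g=\frac{u}{u-1},\qquad\text{so that}\quad g-1=\frac1{u-1},
\]
assuming $u\ne1$. For a real valuation $v$ with $v(\varpi)=1$ and $t=v(x)$ we have $v(u)=a(t-s)$, and $v(u-1)=\min\{v(u),0\}$ when $t\ne s$. This gives the following table.
\begin{equation}\label{eq:table}
\begin{array}{c|ccc}
 & t<s & t=s & t>s\\ \hline
v(g) & 0 & -v(u-1) & a(t-s)\\
v(g-1) & a(s-t) & -v(u-1) & 0
\end{array}
\end{equation}
So $g$ is a cut-off at $s$: it is close to $1$ where $t<s$ and close to $0$ where $t>s$, the more so the larger $a$ is. At $t=s$ we know only that $v(u-1)\ge0$. The two examples below are fields with a power-multiplicative norm given as a maximum of inequivalent multiplicative norms. In each we show that the completion is not a field, using that a multiplicative norm bounded by $\|\cdot\|$ extends by continuity to a multiplicative seminorm on the completion, and that such a seminorm does not vanish on units.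

\begin{example}[a gap]\label{ex:gap}
On $\mathbb{Q}$ put $\|\cdot\|=\max(|\cdot|_2,|\cdot|_3)$ and $\varpi=6$. The normalized valuations are the usual $v_2$ and $v_3$. For $x=2$ they take the values $1$ and $0$, and $s=1/2$ lies in between. Take $a=2n$, $b=n$, so $u=(2/3)^n$ and
\[
g_n=\frac{2^n}{2^n-3^n},\qquad g_n-1=\frac{3^n}{2^n-3^n};
\]
the first terms are $g_n=-2,\,-\frac45,\,-\frac8{19}$ and $g_n-1=-3,\,-\frac95,\,-\frac{27}{19}$. We have $v_2(g_n)=n$, $v_3(g_n-1)=n$ and $v_3(g_n)=0$. Hence $v_2$ and $v_3$ are at least $n$ on $g_{n+1}-g_n$, the sequence is Cauchy, and its limit $y$ in the completion has $|y|_3=1$ and $|y|_2=0$. So $y$ is nonzero and not invertible.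
\end{example}

The same argument works in the setting of Proposition~\ref{prop:key} whenever $\alpha\mapsto v_\alpha(x)$ takes values on both sides of a rational number $s=b/a$ but not the value $s$. By compactness $|v_\alpha(x)-s|\ge\delta>0$ on $X$, the cut-offs $g_n$ attached to $(na,nb)$ satisfy $v_\alpha(g_{n+1}-g_n)\ge na\delta$ for all $\alpha$ by \eqref{eq:table}, and their limit has valuation $0$ on one side of $s$ and $+\infty$ on the other. So the case to understand is the one in which the values $v_\alpha(x)$ fill an interval.

\begin{example}[an interval]\label{ex:gauss}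
Let $F=\mathbb{Q}_p(x)$ and $\varpi=p$. For $t\in[0,1]$ the Gauss valuation $v_t\bigl(\sum c_ix^i\bigr)=\min_i\,(v_p(c_i)+it)$ is additive on products of polynomials (Gauss's lemma), so it extends to a real valuation on $F$ with $v_t(p)=1$ and $v_t(x)=t$. For $f\ne0$ the function $t\mapsto v_t(f)$ is continuous, being a difference of two minima of finitely many affine functions, so $\|f\|=\max_{0\le t\le1}p^{-v_t(f)}$ is a power-multiplicative norm on $F$. By definition $v_t(p^{-b}x^a-1)=\min\{at-b,0\}$, which vanishes at $t=s$, so \eqref{eq:table} reads
\[
v_t(g)=\max\{0,a(t-s)\},\qquad v_t(g-1)=\max\{0,a(s-t)\}.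
\]
A fixed $s\in(0,1)$ no longer works: for $g_n=u^n/(u^n-1)$ the difference
\[
g_{n+1}-g_n=\frac{u^n(1-u)}{(u^n-1)(u^{n+1}-1)}
\]
has $v_s=0$ for all $n$. The remedy is to move the cut toward the endpoint $t=1$ and to multiply the cut-offs, so that near each new cut the earlier factors have already made the product small. Let
\[
a_i=2^i\,i!,\qquad b_i=a_i-1,\qquad s_i=1-\frac1{a_i},\qquad m_i=1-\frac1{2a_i},
\]
let $g_i$ be the cut-off attached to $(a_i,b_i)$, and let $y_j=g_1\cdots g_j$. Then $y_{j+1}-y_j=y_j(g_{j+1}-1)$, and both factors have $v_t\ge0$. If $t\le m_j$, the second factor is small: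
\[
v_t(g_{j+1}-1)\ge a_{j+1}(s_{j+1}-m_j)=\frac{a_{j+1}}{2a_j}-1=j.
\]
If $t\ge m_j$, the first factor is small: $a_i(t-s_i)\ge1-a_i/(2a_j)\ge\frac12$ for all $i\le j$, so $v_t(y_j)\ge j/2$. Hence $\|y_{j+1}-y_j\|\le p^{-j/2}$, and $(y_j)$ has a limit $y$ in the completion. Since $v_0(y_j)=0$ and $v_1(y_j)=\sum_{i\le j}a_i(1-s_i)=j$, the limit $y$ is nonzero and not invertible. See Figure~\ref{fig:graphs}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=9cm,y=1.1cm]
\draw[->] (0,0) -- (1.08,0) node[right] {$t$};
\draw[->] (0,0) -- (0,3.3);
\draw[dotted] (1,0) -- (1,3);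
\draw[dotted] (0.75,0) -- (0.75,1);
\draw[thick] (0,0) -- (0.5,0) -- (1,1) node[right] {$v_t(y_1)$};
\draw[thick] (0.875,0.75) -- (1,2) node[right] {$v_t(y_2)$};
\draw[thick] (0.979,1.792) -- (1,3) node[right] {$v_t(y_3)$};
\draw[dashed] (0.5,3) node[left] {$v_t(g_2-1)$} -- (0.875,0);
\node[below] at (0,0) {$0$};
\node[below] at (0.5,0) {$s_1$};
\node[below] at (0.75,0) {$m_1$};
\node[below] at (0.875,0) {$s_2$};
\node[below] at (1,0) {$1$};
\node[left] at (0,1) {$1$};
\node[left] at (0,2) {$2$};
\node[left] at (0,3) {$3$};
\end{tikzpicture}
\caption{Gauss valuations $v_t$, $0\le t\le1$, of the products $y_j=g_1\cdots g_j$ of cut-offs. Solid: $v_t(y_j)=\sum_{i\le j}\max\{0,a_i(t-s_i)\}$ for $j=1,2,3$, with $a_i=2,8,48$ and $s_i=1-1/a_i$; the value at $t=1$ is $j$. Dashed: $v_t(g_2-1)=\max\{0,8(s_2-t)\}$, drawn up to height $3$. The valuation of $y_2-y_1=y_1(g_2-1)$ is the sum of the dashed and the lowest solid graph; the former is at least $1$ to the left of $m_1=3/4$, the latter at least $1/2$ to the right.}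
\label{fig:graphs}
\end{figure}

Example~\ref{ex:gauss} used that the middle column of \eqref{eq:table} vanishes. In general there may be points $\alpha$ with $v_\alpha(x)=s$ at which $u$ is very close to $1$, and there $g$ is large. The proof of Proposition~\ref{prop:key} treats the two possibilities in turn. If the loss in the middle column stays bounded along a sequence of cuts tending to $\sigma(x)$, the product still converges; so such points must exist for all cuts close to $\sigma(x)$ (Section~\ref{sec:close}). At such a point $g^{-1}$ is small, and multiplying $x$ by $g^{-1}$ raises its largest valuation while changing $x$ very little; this step can be iterated (Section~\ref{sec:raise}).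

\section{Points at which a monomial is close to $1$}\label{sec:close}

In this section and the next, $A$, $\|\cdot\|$, $X$ and $\varpi$ are as in Proposition~\ref{prop:key}.

\begin{lemma}\label{lem:close}
Let $x\in A^\times$ and $\sigma=\sigma(x)$, and suppose that $v_\beta(x)<\sigma$ for some $\beta\in X$. Let $E>0$. Then there is $\tau<\sigma$ such that for all integers $a\ge1$ and $b$ with
\[
\tau<\frac ba<\sigma\qquad\text{and}\qquad a\sigma-b\ge1,
\]
the element $u=x^a\varpi^{-b}$ satisfies $v_\alpha(u-1)>E$ for some $\alpha\in X$.
\end{lemma}

The condition $a\sigma-b\ge1$ says that the cut-off attached to $(a,b)$ has valuation at least $1$ at a point where $v_\alpha(x)=\sigma$, so that an infinite product of cut-offs vanishes there. It also forces $a$ to be large when $b/a$ is close to $\sigma$, which makes late cut-offs close to $1$ to the left of their cut.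

\begin{proof}
Suppose that no such $\tau$ exists. Letting $\tau$ run through a sequence tending to $\sigma$, we obtain pairs $(a_k,b_k)$ such that $s_k=b_k/a_k<\sigma$, $s_k\to\sigma$, $a_k(\sigma-s_k)\ge1$, and $u_k=x^{a_k}\varpi^{-b_k}$ satisfies
\[
v_\alpha(u_k-1)\le E\qquad\text{for all }\alpha\in X.
\]
In particular $u_k\ne1$, and $a_k\ge1/(\sigma-s_k)\to\infty$. Let $g_k=u_k/(u_k-1)$. Its valuations are given by \eqref{eq:table}, in which the entries of the middle column are now at least $-E$ and all other entries are at least $0$.

We pass to a subsequence, which we relabel, and choose intermediate points $m_j$ with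
\[
v_\beta(x)<s_1<m_1<s_2<m_2<\dots<\sigma
\]
as follows. Choose the first term with $s_1>v_\beta(x)$. Given the first $j$ terms, choose $m_j\in(s_j,\sigma)$ with
\begin{equation}\label{eq:m}
a_i(m_j-s_i)\ge\tfrac12\qquad(1\le i\le j);
\end{equation}
every $m_j$ close enough to $\sigma$ will do, since $a_i(\sigma-s_i)\ge1$. Then choose the next term with $s_{j+1}>m_j$ and
\begin{equation}\label{eq:next}
a_{j+1}(s_{j+1}-m_j)\ge j+E;
\end{equation}
this is possible because, along the original sequence, $s_k-m_j\to\sigma-m_j>0$ and $a_k\to\infty$.

Let $y_j=g_1\cdots g_j$, so that $y_{j+1}-y_j=y_j(g_{j+1}-1)$. Let $\alpha\in X$ and $t=v_\alpha(x)$.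

\emph{Case $t\le m_j$.} The $s_i$ are distinct, so $t=s_i$ for at most one $i$, and therefore $v_\alpha(y_j)\ge-E$: at any one point the loss occurs only once. Since $t\le m_j<s_{j+1}$, the table and \eqref{eq:next} give $v_\alpha(g_{j+1}-1)=a_{j+1}(s_{j+1}-t)\ge j+E$. Hence $v_\alpha(y_{j+1}-y_j)\ge j$.

\emph{Case $t>m_j$.} Here $t>s_i$ for all $i\le j$, so $v_\alpha(y_j)=\sum_{i\le j}a_i(t-s_i)\ge j/2$ by \eqref{eq:m}. Wherever $t$ lies relative to $s_{j+1}$, we have $v_\alpha(g_{j+1}-1)\ge-E$. Hence $v_\alpha(y_{j+1}-y_j)\ge j/2-E$.

By Lemma~\ref{lem:facts}(b), $(y_j)$ converges to some $y\in A$. Since $v_\beta(x)<s_i$ for all $i$, we have $v_\beta(y_j)=0$ for all $j$, so $v_\beta(y)=0$ by Lemma~\ref{lem:facts}(c), and $y\ne0$. Choose $\alpha$ with $v_\alpha(x)=\sigma$. Then $v_\alpha(y_j)=\sum_{i\le j}a_i(\sigma-s_i)\ge j$, so $v_\alpha(y)=+\infty$. This is impossible, because $v_\alpha$ is finite on $A^\times$.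
\end{proof}

\section{Raising the largest valuation}\label{sec:raise}

Let $y\in A^\times$, let $u=y^a\varpi^{-b}$ and $s=b/a$ with $s$ slightly smaller than $\sigma(y)$, and let $\alpha$ be a point at which $v_\alpha(u-1)$ is large, as provided by Lemma~\ref{lem:close}. Multiplying $y$ by $1-u^{-1}$, the inverse of the cut-off, raises the valuation at $\alpha$ by $v_\alpha(u-1)$. For $a=1$ the new element is $y-\varpi^b$, and the step removes a leading term from $y$; larger $a$ are needed because the lemma applies only to cuts close to $\sigma(y)$. To iterate, the correction $w=yu^{-1}$ must be small at \emph{every} point of $X$. Where the valuation $t$ of $y$ is less than $s$, the factor $u^{-1}$ is small. Where $t>s$, the factor $y$ is small but $u^{-1}$ is large, of valuation at least $-(a\sigma(y)-b)$. So we need $a\sigma(y)-b$ bounded above, while Lemma~\ref{lem:close} needs it to be at least $1$. The two requirements are compatible for every $a$, because the window $1\le a\sigma(y)-b<2$ contains an integer $b$.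

\begin{lemma}\label{lem:step}
Let $y\in A^\times$ and $\beta\in X$ satisfy $v_\beta(y)<\sigma(y)-3$. Then there is $y'\in A^\times$ with
\[
v_\beta(y')=v_\beta(y),\qquad \sigma(y')\ge\sigma(y)+1,\qquad v_\gamma(y'-y)\ge\sigma(y)-3\quad\text{for all }\gamma\in X.
\]
\end{lemma}

\begin{proof}
Write $\sigma=\sigma(y)$. Lemma~\ref{lem:close}, applied to $x=y$ and $E=2$, gives a number $\tau<\sigma$. Choose an integer $a\ge2$ with $a>2/(\sigma-\tau)$, and put $b=\lfloor a\sigma\rfloor-1$ and $s=b/a$. Then
\begin{equation}\label{eq:window}
1\le a\sigma-b=a(\sigma-s)<2 .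
\end{equation}
Hence $0<\sigma-s<2/a<\sigma-\tau$, that is, $\tau<s<\sigma$; and $s>\sigma-1$ because $a\ge2$. Let $u=y^a\varpi^{-b}$. By Lemma~\ref{lem:close} there is $\alpha\in X$ with $v_\alpha(u-1)>2$. This forces $v_\alpha(u)=0$, that is, $v_\alpha(y)=s$. Put
\[
y'=y(1-u^{-1})=y-w,\qquad w=yu^{-1}.
\]

\emph{Size of $w$.} Let $\gamma\in X$ and $t=v_\gamma(y)\le\sigma$, so $v_\gamma(w)=t-a(t-s)$. If $t\le s$, this equals $s+(a-1)(s-t)\ge s$. If $s<t\le\sigma$, it exceeds $s-a(\sigma-s)>s-2$ by \eqref{eq:window}. In both cases $v_\gamma(w)>s-2>\sigma-3$.

\emph{At $\beta$.} We have $v_\beta(w)>\sigma-3>v_\beta(y)$, so $v_\beta(y')=v_\beta(y)$. In particular $y'\ne0$.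

\emph{At $\alpha$.} Since $y'=y(u-1)/u$, we get $v_\alpha(y')=s+v_\alpha(u-1)-0>s+2>\sigma+1$, so $\sigma(y')\ge\sigma+1$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Suppose that the $v_\alpha$ do not all coincide. Then there are $x\in A^\times$ and $\beta\in X$ with $v_\beta(x)<\sigma(x)$. Since $v_\beta(x^n)=nv_\beta(x)$ and $\sigma(x^n)=n\sigma(x)$, some power $y_0=x^n$ satisfies $v_\beta(y_0)<\sigma(y_0)-3$. If $y$ satisfies the hypothesis of Lemma~\ref{lem:step}, so does $y'$, because $v_\beta$ is unchanged and $\sigma$ has increased. Iterating, we obtain $y_0,y_1,y_2,\ldots\in A^\times$ such that, with $\sigma_k=\sigma(y_k)$,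
\[
v_\beta(y_k)=v_\beta(y_0),\qquad \sigma_{k+1}\ge\sigma_k+1,\qquad v_\gamma(y_{k+1}-y_k)\ge\sigma_k-3\quad\text{for all }\gamma\in X.
\]
Since $\sigma_k\ge\sigma_0+k\to\infty$, Lemma~\ref{lem:facts}(b) shows that $(y_k)$ converges to some $y\in A$, and Lemma~\ref{lem:facts}(c) gives $v_\beta(y)=v_\beta(y_0)<\infty$. So $y\ne0$.

The point at which $y_k$ has its largest valuation changes with $k$, so we do not exhibit one point at which $y$ vanishes; we show instead that later corrections do not undo what has been gained. Choose $\alpha_k\in X$ with $v_{\alpha_k}(y_k)=\sigma_k$. For $l\ge k$ write $y_l=y_k+\sum_{i=k}^{l-1}(y_{i+1}-y_i)$. The $i$-th summand has $v_{\alpha_k}\ge\sigma_i-3\ge\sigma_k-3$, so $v_{\alpha_k}(y_l)\ge\sigma_k-3$. Letting $l\to\infty$, we get $v_{\alpha_k}(y)\ge\sigma_k-3$ from Lemma~\ref{lem:facts}(c). Thus $\alpha\mapsto v_\alpha(y)$ is unbounded on $X$, which contradicts Lemma~\ref{lem:facts}(a).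
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}[the role of the hypotheses]
That $A$ is a field is used to form $\varpi^{-b}$, $u^{-1}$ and $(u-1)^{-1}$, and to know that the valuations of a nonzero limit are finite and bounded. Completeness enters through Theorem~\ref{thm:berk} and Lemma~\ref{lem:facts}(b); without it, the fields of Examples~\ref{ex:gap} and~\ref{ex:gauss} carry several normalized valuations bounded by the norm. Non-discreteness provides $\varpi$; see Example~\ref{ex:Q}. Uniformity is used only to know that the spectral seminorm is a complete norm defining the topology, so that estimates uniform over $X$ imply convergence in $A$. Theorem~\ref{thm:criterion} rests on this last observation.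
\end{remark}

\section{The spectrum, power-bounded elements, and completions}\label{sec:further}

\subsection{The spectrum}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Keep the notation of Section~\ref{sec:prelim}. By Proposition~\ref{prop:key} all $v_\alpha$ equal one valuation $v$, and $|x|_0=2^{-v(x)}$ defines the topology by the proof of Theorem~\ref{thm:main}. For $\alpha\in X$ we have $\alpha(x)=\alpha(\varpi)^{v(x)}=|x|_0^{c_\alpha}$ with $c_\alpha=-\log_2\alpha(\varpi)>0$. The function $\alpha\mapsto c_\alpha$ is continuous on the nonempty compact space $X$; let $c_1\le c_2$ be its minimum and maximum, so $c_1>0$. For fixed $r\ge0$ the function $c\mapsto r^c$ is monotone on $(0,\infty)$, so \eqref{eq:max} gives $|x|_{\mathrm{sp}}=\max(|x|_0^{c_1},|x|_0^{c_2})$. Every point of $X$ is of the form $|\cdot|_0^c$ with $c\in[c_1,c_2]$. Conversely, for such $c$ the multiplicative norm $|\cdot|_0^c$ is bounded by $|\cdot|_{\mathrm{sp}}$, again by monotonicity, so it lies in $X$.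

Now let $\varpi$ be any nonzero element with $|\varpi|_{\mathrm{sp}}<1$. Then $|\varpi|_0<1$, so
\begin{equation}\label{eq:pi}
|\varpi|_{\mathrm{sp}}=|\varpi|_0^{c_1},\qquad |\varpi^{-1}|_{\mathrm{sp}}=|\varpi|_0^{-c_2},
\end{equation}
and the product of these two numbers is $1$ if and only if $c_1=c_2$. If $c_1=c_2$, then $|\cdot|_{\mathrm{sp}}=|\cdot|_0^{c_1}$ is multiplicative; and if $|\cdot|_{\mathrm{sp}}$ is multiplicative, the product is $1$. This proves the equivalences.

Finally let $0<c_1\le c_2$ be given, and let $A=(K,\|\cdot\|)$ be as in Example~\ref{ex:two}. It is a non-discrete uniform Banach field with $|\cdot|_{\mathrm{sp}}=\|\cdot\|$, and $|\cdot|_0^c\in\mathcal{M}(A)$ for $c_1\le c\le c_2$. By the first part of the proof, all points of $\mathcal{M}(A)$ are positive powers of one another, so each is $|\cdot|_0^c$ for some $c>0$. It is bounded by $\|\cdot\|$, by \eqref{eq:max}. Evaluating at $\varpi$ and $\varpi^{-1}$ with $0<|\varpi|_0<1$ gives $|\varpi|_0^c\le|\varpi|_0^{c_1}$ and $|\varpi|_0^{-c}\le|\varpi|_0^{-c_2}$, that is, $c_1\le c\le c_2$.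
\end{proof}

Replacing $|\cdot|_0$ by $|\cdot|_0^\lambda$ divides $c_1$ and $c_2$ by $\lambda$. The ratio does not depend on such a choice: $c_2/c_1=-\log|\varpi^{-1}|_{\mathrm{sp}}/\log|\varpi|_{\mathrm{sp}}$ by \eqref{eq:pi}.

\subsection{Power-bounded elements}

Theorem~\ref{thm:criterion} compares a topological property with a condition stated in terms of the given norm. We first show that, outside the discrete case, the condition is topological too.

\begin{lemma}\label{lem:bounded}
Let $A$ be a Banach field, let $\varpi\ne0$ with $|\varpi|<1$, and let $|\cdot|'$ be any norm defining the topology of $A$. A subset $B\subseteq A$ is bounded for $|\cdot|'$ if and only if for every neighborhood $U$ of $0$ there is $m\ge1$ with $\varpi^mB\subseteq U$. In particular, all norms defining the topology have the same bounded sets and the same power-bounded elements.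
\end{lemma}

\begin{proof}
We have $|\varpi^m|\le|\varpi|^m\to0$, hence $|\varpi^m|'\to0$. If $|z|'\le M$ on $B$, then $|\varpi^mz|'\le|\varpi^m|'M$ on $B$, so $\varpi^mB\subseteq U$ for large $m$. Conversely, if $\varpi^mB\subseteq\{x:|x|'\le1\}$, then $|z|'\le|\varpi^{-m}|'\,|\varpi^mz|'\le|\varpi^{-m}|'$ on $B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
A discrete Banach field is a nonarchimedean field via the trivial norm. Let $A$ be non-discrete. Then the open unit ball is not $\{0\}$, so there is $\varpi\ne0$ with $|\varpi|<1$, and Lemma~\ref{lem:bounded} applies.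

Suppose that the topology is defined by a multiplicative norm $|\cdot|_0$. Since $|x^n|_0=|x|_0^n$, Lemma~\ref{lem:bounded} gives $A^\circ=\{x:|x|_0\le1\}$. This set is bounded for $|\cdot|_0$, hence for the given norm.

Conversely, suppose that $|x|\le M$ for all $x\in A^\circ$. We claim that $|x_k|_{\mathrm{sp}}\to0$ implies $|x_k|\to0$. Fix $m\ge1$. For large $k$ we have $|\varpi^{-m}x_k|_{\mathrm{sp}}\le|\varpi^{-m}|_{\mathrm{sp}}|x_k|_{\mathrm{sp}}<1$, so the powers of $\varpi^{-m}x_k$ tend to $0$ by Lemma~\ref{lem:sp}. Hence $\varpi^{-m}x_k\in A^\circ$ and $|x_k|\le M|\varpi^m|$. As $|\varpi^m|\to0$, the claim follows. Applied to constant sequences, it shows that $|x|_{\mathrm{sp}}=0$ only for $x=0$, so $|\cdot|_{\mathrm{sp}}$ is a power-multiplicative norm by Lemma~\ref{lem:sp}. By the claim and the inequality $|\cdot|_{\mathrm{sp}}\le|\cdot|$, the two norms have the same null sequences. By Lemma~\ref{lem:top}, $(A,|\cdot|_{\mathrm{sp}})$ is a Banach field with the same topology as $A$. It is uniform, and Theorem~\ref{thm:main} applies to it.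
\end{proof}

\begin{example}
(a) The criterion covers norms that are not uniform. On $\mathbb{Q}_p$ put $|x|=e^{\varphi(v_p(x))}$ for $x\ne0$, where $\varphi(n)=-n+\sqrt{|n|}$ for $n\in\mathbb{Z}$. The inequality $\sqrt{|m+n|}\le\sqrt{|m|}+\sqrt{|n|}$ shows that $\varphi$ is subadditive and, with $m=1$, that $\varphi$ is nonincreasing; also $\varphi(n)\to-\infty$ as $n\to+\infty$. So $|\cdot|$ is a norm with the $p$-adic null sequences, and $\mathbb{Q}_p$ with this norm is a Banach field that is a nonarchimedean field. But $|x|_{\mathrm{sp}}=e^{-v_p(x)}$, and the ratio $|x|/|x|_{\mathrm{sp}}=e^{\sqrt{|v_p(x)|}}$ is unbounded.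

(b) The discrete case must be listed separately. Let $A=\bigcup_{n\ge1}K_n$ with $K_n=\mathbb{F}_{p^{n!}}$, and for $x\ne0$ let $|x|$ be the least $n$ with $x\in K_n$. For $x,y\neq0$, both $|x+y|$ and $|xy|$ are at most $\max\{|x|,|y|\}\le|x|\,|y|$. So $A$ is a discrete Banach field, and $A^\circ=A$ is unbounded.
\end{example}

\subsection{Completions}

\begin{proof}[Proof of Theorem~\ref{thm:completion}]
The completion $\widehat F$ is the ring of Cauchy sequences modulo null sequences. The norm extends to $\widehat F$ by continuity, and the extension is again a power-multiplicative norm, so $\widehat F$ is a uniform Banach ring containing $F$ isometrically.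

If $\widehat F$ is a field, Theorem~\ref{thm:main} gives a multiplicative norm defining its topology. The restriction to $F$ is a multiplicative norm defining the subspace topology, which is the topology of $F$.

Conversely, suppose that the topology of $F$ is defined by a multiplicative norm $|\cdot|_0$. By Lemma~\ref{lem:top}, it has the same null sequences and Cauchy sequences as the given norm, so $\widehat F$ is also the completion of $F$ for $|\cdot|_0$. A nonzero element of $\widehat F$ is represented by a Cauchy sequence $(x_k)$ with $|x_k|_0\ge\delta>0$ for all $k$. Then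
\[
|x_k^{-1}-x_l^{-1}|_0=\frac{|x_l-x_k|_0}{|x_k|_0\,|x_l|_0}\le\delta^{-2}|x_l-x_k|_0 ,
\]
so $(x_k^{-1})$ is Cauchy and represents the inverse. Hence $\widehat F$ is a field.
\end{proof}

In particular, the topologies on $\mathbb{Q}$ and $\mathbb{Q}_p(x)$ in Examples~\ref{ex:gap} and~\ref{ex:gauss} are not defined by any multiplicative nonarchimedean norm.

\begin{thebibliography}{9}

\bibitem{Berkovich}
Berkovich, \emph{Spectral Theory and Analytic Geometry over Non-Archimedean Fields}.

\bibitem{Kedlaya}
Kiran S. Kedlaya, \emph{On commutative nonarchimedean Banach fields}, arXiv:1602.09004 (2016).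

\end{thebibliography}
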